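# Definable vector spaces over a generic point come from coherent sheaves

## 1. Evaluating coordinates on vectors, and the poles that appear

Let $Y$ be an irreducible compact complex space. Suppose that over a nonempty Zariski open set $U\subset Y$ we are given a family of complex vector spaces $\mathcal V_y$ ($y\in U$), all of the same dimension $n\ge 1$. Suppose that the total space $\mathcal V$ and the operations are built by Boolean operations from closed analytic sets in compact spaces. No topology or complex structure on $\mathcal V_y$ compatible with its addition is given. We only have a constructible set with a constructible addition.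

From such a family we shall build two compact manifolds over $Y$:

* $\pi:X\to Y$, whose general point $x$ *is a vector* of $\mathcal V_{\pi(x)}$;
* $\tau:T\to Y$, whose general point $t$ *is a basis* of $\mathcal V_{\tau(t)}$, read as the linear isomorphism $t:\mathcal V_{\tau(t)}\to\mathbb C^n$ that gives coordinates in this basis.

On pairs $(x,t)$ over the same point of $Y$ we put
$$F(x,t)=t(x)\in\mathbb C^n .$$
This is the object on which everything turns. It is defined for general pairs, and as a map to $\mathbb P^n$ it will be meromorphic. On the compact manifold $X_y$ the function $F(\cdot,t)$ must be allowed poles. The point is that *these poles hardly depend on $t$*. If $t,t'$ are two bases of the same $\mathcal V_y$, then $t'=gt$ for a constant invertible matrix $g$, so $F(\cdot,t')=g\,F(\cdot,t)$, and a constant invertible matrix neither creates nor removes unboundedness of a vector-valued function. We shall deduce that the whole pole set lies over a proper analytic subset $D\subset X$ together with a proper analytic subset $T'\subset T$.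

What this is for: linear forms on $\mathcal V_y$ become functions on $X_y$ with poles of bounded order along one fixed set $D$. Functions on $X$ with such poles form a coherent sheaf, and its direct image on $Y$ is coherent *on all of $Y$*, also at points where the family $\mathcal V$ has no meaning. Comparison with $F$ then cuts out the functions that are linear forms. The result is a coherent sheaf $\mathcal F$ on $Y$ whose fibre at a general $y$ is the dual of $\mathcal V_y$. In the language of Section 2, it shows that every definable vector space over a generic point is the generic fibre of a linear space.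

**Model case (the constant line).** Let $Y$ be a connected compact manifold and $\mathcal V=Y\times\mathbb C$. A vector is a point $x\in\mathbb C$ and a basis is a number $e\in\mathbb C^*$, so we take $X=Y\times\mathbb P^1$, $T=Y\times\mathbb P^1$ and
$$F(y,x,e)=x/e .$$
The factor $Y$ plays no role, so we drop it from the notation. The closure of the graph of $F$ is $\widehat W=\{(x,e,z)\in(\mathbb P^1)^3: x=ze\}$, read in homogeneous coordinates. It is smooth. Near $(x,e)=(0,0)$ it has coordinates $(z,e)$ where $z\neq\infty$, and $(\zeta,x)$ with $\zeta=1/z$, $e=\zeta x$, where $z\ne0$. Near $(\infty,\infty)$, with $u=1/x$, $v=1/e$, it is $v=zu$, or $u=\zeta v$. Near $(\infty,0)$ it is $\zeta=eu$, and near $(0,\infty)$ it is $z=xv$. At the remaining points $x/e$ is a well-defined holomorphic map to $\mathbb P^1$ and $\widehat W$ is its graph. The pole set $\{z=\infty\}$, that is $\{\zeta=0\}$, has the two components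
$$P_1=\{x=\infty,\ z=\infty\},\qquad P_2=\{e=0,\ z=\infty\}.$$
The component $P_1$ maps onto $T$ but only to $\{\infty\}\subset X$. The component $P_2$ maps onto $X$ but only to $\{0\}\subset T$. So $D=\{x=\infty\}$ and $T'=\{e=0\}$. The poles have order one: $u\,e\,z=1$ near $(\infty,0)$; $e\,z=x$ near $(0,0)$; $u\,z=v$ near $(\infty,\infty)$. We return to this case whenever a construction needs a picture.

## 2. Meromorphic varieties, generic points, linear spaces, and Theorem 1

**Definition (the structure).** A *meromorphic variety* is $X=\overline X\setminus E$, where $\overline X$ is a reduced, irreducible compact complex analytic space and $E\subset\overline X$ is a proper closed analytic subset. Its Zariski topology is induced by the closed analytic subsets of $\overline X$. The multi-sorted structure $\mathcal M$ has the meromorphic varieties as sorts, and a predicate for each Zariski closed subset of each finite product of sorts, that is, for the trace on the product of each closed analytic subset of the product of the compactifications. Its theory is $\operatorname{CCM}$.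

For example, the affine line $\mathbb C=\mathbb P^1\setminus\{\infty\}$ is a sort. By Chow's theorem its Zariski closed sets, and those of its powers, are the algebraic ones. The graph of $\exp$ is not definable in these sorts.

We use the following facts about $\operatorname{CCM}$. It is totally transcendental and of finite Morley rank sort-by-sort, it has quantifier elimination and elimination of imaginaries, and $\operatorname{dcl}(\emptyset)=\mathcal M$. We fix a sufficiently saturated $\overline{\mathcal M}\succeq\mathcal M$. The definable field living on the sort of the affine line is called $\mathcal C$. In $\mathcal M$ it is $\mathbb C$, and its induced structure is that of a pure algebraically closed field.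

**Definition (generic point).** For a point $b$ of $\overline{\mathcal M}$ in a compact sort, $\operatorname{loc}(b)$ is the smallest Zariski closed set defined over $\mathcal M$ that contains $b$. For $Y$ irreducible compact, $b\in Y(\overline{\mathcal M})$ is *generic in $Y$* if $\operatorname{loc}(b)=Y$.

For example, $b\in\mathbb P^1(\overline{\mathcal M})$ is generic exactly when $b\notin\mathbb P^1(\mathbb C)$, because the proper closed subsets of $\mathbb P^1$ are finite. If $b$ is a point of $\mathcal M$ then $\operatorname{loc}(b)=\{b\}$.

**Definition (linear space).** A *linear space* over an irreducible compact $Y$ is a $(Y\times\mathbb C)$-module $f:L\to Y$ in the category of complex spaces over $Y$. It comes with holomorphic maps over $Y$, namely $+:L\times_YL\to L$ and $\lambda:(Y\times\mathbb C)\times_YL\to L$, and a zero section $z:Y\to L$, satisfying the module axioms.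

Each fibre is a finite-dimensional $\mathbb C$-vector space, but the dimension may jump. Linear spaces over $Y$ correspond anti-equivalently to coherent $\mathcal O_Y$-modules, and we write $L(\mathcal F)$ for the one associated to $\mathcal F$. Concretely, put $\mathcal F(y)=\mathcal F_y/\mathfrak m_y\mathcal F_y$. Then
$$L(\mathcal F)_y=\operatorname{Hom}_{\mathbb C}(\mathcal F(y),\mathbb C),$$
and if $\mathcal F$ has generators $a_1,\dots,a_r$ over an open $N\subset Y$, then $\ell\mapsto(\ell(a_j))_j$ embeds $L(\mathcal F)|_N$ in $N\times\mathbb C^r$ as the set of vectors killed by the relations among the $a_j$. The compactification $\overline{L(\mathcal F)}$ has as points over $y$ the lines $[\ell:s]$ in $L(\mathcal F)_y\oplus\mathbb C$, with $L(\mathcal F)=\{s\neq0\}$. This makes $L$ a sort of $\mathcal M$, and $f,+,\lambda,z$ extend meromorphically and are definable. If $\overline L$ is reducible, it is a finite union of sorts. Over a nonempty Zariski open set where $\mathcal F$ is locally free only one component occurs, the closure of the part over that set.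

Three examples. $L(\mathcal O_Y^n)=Y\times\mathbb C^n$. For the skyscraper sheaf $\mathbb C_p$ at a point $p$ (with $\dim Y>0$), the fibre is $\mathbb C$ at $p$ and $0$ elsewhere. For the ideal sheaf of the origin on a surface with local coordinates $u,v$, the generators $u,v$ have the single relation $v\cdot u-u\cdot v=0$, so $L=\{(u,v,\ell_1,\ell_2):v\ell_1=u\ell_2\}$, with fibre $\mathbb C^2$ over the origin and a line over every other point.

**Definition ($b$-definable vector space).** A *$b$-definable $\mathcal C$-vector space* is a $b$-definable set $V$ in $\overline{\mathcal M}$ with $b$-definable maps $V\times V\to V$ and $\mathcal C\times V\to V$ that make it a vector space over $\mathcal C$. *$b$-definably isomorphic* means isomorphic by a $b$-definable $\mathcal C$-linear isomorphism.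

If $L$ is a linear space over $Y$ and $b$ is generic in $Y$, then $L_b$ is an example. Here is one that looks worse. Let $V=\{(c,0):c\ne0\}\cup\{(0,1)\}\subset\mathcal C^2$ with the structure of $\mathcal C$ transported by $(c,0)\mapsto c$, $(0,1)\mapsto0$. This is a definable line whose zero vector sits away from all other vectors. A definable set remembers no topology.

The question, from Rahim Moosa and Anand Pillay, "Definable Galois theory for bimeromorphic geometry", arXiv:2508.19524 (2025), is whether *every* $b$-definable $\mathcal C$-vector space is, up to $b$-definable isomorphism, the fibre $L_b$ of a linear space $L\to\operatorname{loc}(b)$. The answer is yes.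

**Theorem 1.** Let $Y$ be an irreducible compact complex space, $b$ generic in $Y$, and $V$ a $b$-definable $\mathcal C$-vector space. Then $V$ is finite-dimensional, and there are a coherent $\mathcal O_Y$-module $\mathcal F$ and a $b$-definable $\mathcal C$-linear isomorphism $V\cong L(\mathcal F)_b$.

Section 10 states and proves Theorem 2, which strengthens this to a duality of categories. It is not needed for the answer.

## 3. Constructible sets and the meromorphy of definable maps

Complex spaces are reduced unless they occur as linear spaces. *General* means "in some nonempty Zariski open subset". The textbook facts used are these.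

* Remmert: a proper holomorphic map sends closed analytic sets to closed analytic sets, and irreducible ones to irreducible ones. If the source is irreducible and some fibre has local dimension $0$ at one of its points, then image and source have the same dimension.
* If $p:A\to B$ is holomorphic, $A$ of pure dimension, $B$ irreducible and $p(a)\in B_{reg}$, then all components of $p^{-1}(p(a))$ through $a$ have dimension $\ge\dim A-\dim B$.
* If $A,B$ are closed analytic, the closure of $A\setminus B$ is analytic: it is the union of the components of $A$ not contained in $B$.
* Ideal sheaves of analytic sets are coherent; kernels, images, quotients and $\mathcal Hom$'s of coherent sheaves are coherent; a coherent sheaf on a reduced space is locally free over a dense Zariski open set. Grauert: direct images of coherent sheaves under proper holomorphic maps are coherent.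
* Rückert's Nullstellensatz; Riemann's extension theorem (a locally bounded holomorphic function off a nowhere dense analytic subset of a manifold extends); Chow's theorem.
* Resolution for compact complex spaces, an isomorphism over the regular locus (Hironaka; Aroca–Hironaka–Vicente, Bierstone–Milman). For a reducible space we resolve the components separately.
* Generic submersivity: a surjective holomorphic map from a compact manifold to an irreducible space is a submersion over a nonempty Zariski open set of regular points.

By resolution and generic submersivity, *a surjective map $K\to B$ of irreducible compact spaces has general fibres of dimension $\le\dim K-\dim B$*: resolve $K$; the general fibres of the resolution over $B$ are manifolds of dimension $\dim K-\dim B$, and they map onto the fibres of $K$.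

**(C0) Definable sets.** By quantifier elimination, and since all points of $\mathcal M$ are named, the definable sets of $\mathcal M$ are the *constructible* sets: finite unions of sets $A_i\setminus B_i$ with $A_i$ irreducible closed analytic in the compactification and $B_i\subsetneq A_i$ closed analytic. Since $(A\setminus B)\cup(A\setminus B')=A\setminus(B\cap B')$, we always take the $A_i$ pairwise distinct. Images of constructible sets under definable maps are constructible. A constructible set contains a dense Zariski open subset of its Zariski closure $\bigcup A_i$ (from each maximal $A_i$ remove $B_i$ and the other maximal $A_j$), and this closure is also the Euclidean closure. The dimension of a constructible set is $\max\dim A_i$.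

If $b$ is generic in $Y$ and satisfies a formula over $\mathcal M$, *then the formula holds on a nonempty Zariski open subset of $Y$*: one of the pieces $A_i\setminus B_i\subset Y$ contains $b$, so $A_i\supset\operatorname{loc}(b)=Y$. Conversely $b$ lies in every nonempty Zariski open subset of $Y$, because it lies in no proper closed subset defined over $\mathcal M$.

**(C1)** *A definable injection $h:A\to A'$ in $\mathcal M$ satisfies $\dim h(A)=\dim A$.*

Write the graph of $h$ as $\bigcup(A_i\setminus B_i)$. Both projections are injective on $A_i\setminus B_i$, which is open in $A_i$. So their fibres on $A_i$ have local dimension $0$ at points of $A_i\setminus B_i$, and both images of $A_i$ have dimension $\dim A_i$. The images of the dense subset $A_i\setminus B_i$ are dense in these. Hence $\dim A=\max\dim A_i=\dim h(A)$.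

**(C2)** *Let $p:A\to B$ be holomorphic, $A$ compact, $B$ compact irreducible, and $K\subset A$ closed analytic and nowhere dense. For general $\beta\in B$, the fibre $K_\beta$ is nowhere dense in $A_\beta$.*

For each component $A'$ of $A$ the set $K\cap A'$ is nowhere dense in $A'$, since $A'$ minus the other components is open in $A$ and dense in $A'$. If $(K\cap A')_\beta$ is nowhere dense in the closed set $A'_\beta$, then it has no interior in $A_\beta$, and finite unions of closed nowhere dense sets are nowhere dense. So let $A$ be irreducible. If $p(A)\ne B$, the general fibre is empty. Otherwise, for $\beta\in B_{reg}$ every component of $A_\beta$ has dimension $\ge\dim A-\dim B$. A component $K_i$ of $K$ either misses general fibres or has general fibres of dimension $\le\dim K_i-\dim B<\dim A-\dim B$.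

**(C3)** *Let $W,Q$ be compact, $O\subset W$ dense Zariski open, $F:O\to Q$ definable in $\mathcal M$. Then there is a dense Zariski open $W^1\subset W$ with $W^1\subset O\cap W_{reg}$ such that $F|_{W^1}$ is holomorphic, the closure of its graph in $W\times Q$ is analytic, and over $W^1$ this closure equals the graph.*

If $W$ has components $W_i$, solve the problem for each $W_i$, remove from each solution the other components, and take the union. The complement is closed analytic and nowhere dense, and over the part in $W_i$ only the closure belonging to $W_i$ occurs. So let $W$ be irreducible. Write the graph as $\bigcup(A_i\setminus B_i)$ with distinct $A_i$. Projection to $W$ is injective on $A_i\setminus B_i$, so the image of $A_i$ has dimension $\dim A_i$. The images of the $A_i$ are closed and cover $O$, hence $W$, so some $A_1$ maps onto $W$.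

It is unique. If $A_2$ also maps onto $W$, the images of $A_1\setminus B_1$ and $A_2\setminus B_2$ both contain dense Zariski open sets. Over a common point of these the graph has only one point, which lies in $A_1\cap A_2$. So $A_1\cap A_2$ maps onto $W$ and has dimension at least $\dim W=\dim A_1=\dim A_2$, whence $A_1=A_2$.

Now remove from $W$ the sets $\operatorname{Sing}W$, $W\setminus O$, and the images of the $A_i$ $(i\ne1)$, of $B_1$ and of $\operatorname{Sing}A_1$. These are proper closed analytic subsets; the last two images have dimension $<\dim A_1=\dim W$. Over the remaining set $W^1$ every point of $A_1$ lies in the graph, and every point of the graph lies in $A_1$. So there $A_1$ is the graph. It is a manifold that maps bijectively and holomorphically onto a manifold of the same dimension, hence biholomorphically. So $F|_{W^1}$ is holomorphic. As $A_1$ is irreducible, it is the closure of this graph.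

**(C4)** *Let $p:A\to B$ be holomorphic, $A$ a compact manifold, $B$ a connected compact manifold, every component of $A$ mapping onto $B$. Then the image of every nonempty open set has interior points, preimages of closed nowhere dense sets are nowhere dense, and pullbacks of nonzero germs of holomorphic functions are non-zero-divisors.*

On each component $p$ is a submersion over a nonempty Zariski open subset of $B$, so $p$ is a submersion, hence open, on a dense open subset of $A$. This gives the first claim, and the first gives the second. A nonzero germ on $B$ vanishes on a nowhere dense set, so its pullback does not vanish identically near any point, and it is a nonzero element of a domain.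

## 4. Lines without definable vectors, and bundles that do not extend

**A point.** If $Y=\{b\}$ is a point, then $V$ is defined over $\mathcal M$, a basis can be chosen in $V(\mathcal M)$, and all points of $\mathcal M$ lie in $\operatorname{dcl}(\emptyset)$. So $V\cong\mathcal C^n=L(\mathcal O_Y^n)_b$. More generally the same conclusion holds whenever $V$ has a basis of $b$-definable vectors.

**A line with no nonzero $b$-definable vector.** In general there is no such basis. Choose a complex $2\times2$ matrix $\omega$ with $\det\operatorname{Im}\omega\ne0$ whose entries are algebraically independent over $\mathbb Q$. (One avoids countably many hypersurfaces, so this is possible.) Put $\Lambda=\mathbb Z^2+\omega\mathbb Z^2$, $Y=\mathbb C^2/\Lambda$, and use real coordinates $z=x+\omega y$.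

*Every line bundle on $Y$ has $c_1=0$.* The class $c_1$ is given by an invariant 2-form $\eta$ with integer coefficients in $dx_1,dx_2,dy_1,dy_2$, and $\eta$ is of type $(1,1)$ (average a closed $(1,1)$ representative over translations). So $\eta\wedge dz_1\wedge dz_2=0$. Here
$$dz_1\wedge dz_2=dx_1dx_2+\omega_{21}dx_1dy_1+\omega_{22}dx_1dy_2-\omega_{11}dx_2dy_1-\omega_{12}dx_2dy_2+\det\omega\;dy_1dy_2 .$$
The equation is a $\mathbb Z$-linear relation among $1,\omega_{ij},\det\omega$ whose coefficients are, up to sign, the coefficients of $\eta$. These six numbers are linearly independent over $\mathbb Q$, so $\eta=0$.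

*$Y$ contains no curve.* A line bundle with $c_1=0$ on a torus is given by a character $\chi:\Lambda\to U(1)$ (the Appell–Humbert theorem). If $C\subset Y$ were a curve, the canonical section of $\mathcal O(C)$ would be an entire function $s$ on $\mathbb C^2$ with $s(v+\lambda)=\chi(\lambda)s(v)$. Then $|s|$ is $\Lambda$-periodic, hence bounded, so $s$ is constant by Liouville. But $s$ vanishes exactly over $C$, a contradiction.

*The example.* Let $\chi\ne1$, let $L$ be the line bundle of $\chi$, let $b$ be generic in $Y$ and $V=L_b$. A $b$-definable vector of $V$ is $s(b)$ for a section $s$ of $L$ definable over a nonempty Zariski open set. By (C3), $s$ is holomorphic off a proper closed analytic set, which is finite because $Y$ has no curves. By Hartogs $s$ extends to a holomorphic section over $Y$. As before, $s$ is a constant with $(1-\chi(\lambda))s=0$ for all $\lambda$, so $s=0$. Thus $V$, although it is $L_b$, has no nonzero $b$-definable vector, and $V\not\cong\mathcal C$ over $b$.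

**Gluing, and where it stops.** Since there may be no definable basis, a sensible first attempt is to choose bases locally and analytically. Near a general point of $Y$ the space $T$ of bases has local holomorphic sections $\sigma$ over $Y$; two of them differ by a matrix $g(y)\in GL_n(\mathbb C)$; over a suitable Zariski open $U_2\subset Y$ these matrices turn out to be holomorphic, and one obtains a holomorphic vector bundle on $U_2$. But we need a coherent sheaf on all of $Y$, and a holomorphic bundle on the complement of an analytic set need not extend to a coherent sheaf.

Here is an example near the origin of $\mathbb C^2$. On $\mathbb C^2\setminus\{0\}$ let $L$ be the line bundle with transition function $\exp(1/(z_1z_2))$ for the cover $U_i=\{z_i\ne0\}$. Suppose a coherent sheaf on a polydisc $\Delta^2\ni0$ restricts to $L$ off $0$. Its double dual is reflexive of rank one on a manifold, hence invertible, hence trivial on $\Delta^2$. So $\exp(1/(z_1z_2))=u_1/u_2$ with $u_i$ holomorphic and nowhere zero on $U_i\cap\Delta^2$. Since $U_1\cap\Delta^2=\Delta^*\times\Delta$ and $U_2\cap\Delta^2=\Delta\times\Delta^*$, we have $u_1=z_1^me^{v_1}$ and $u_2=z_2^le^{v_2}$. Comparing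 winding numbers in $z_1$ and in $z_2$ gives $m=l=0$. So $1/(z_1z_2)=v_1-v_2+\text{const}$. But $v_1$ has no negative powers of $z_2$ and $v_2$ none of $z_1$, so the right side has no term $z_1^{-1}z_2^{-1}$. Contradiction.

So one must use that the gluing is definable, that is, meromorphic. The difficulty is that it is meromorphic in the variable $t\in T$, not in $y\in Y$: the sections $\sigma$ are only local and analytic, and by the torus example $\tau:T\to Y$ may have no definable section at all.

The way past this is not to glue anything. Linear forms on $\mathcal V_y$ are already given as functions on $X_y$. If all of them have their poles on one set $D$, they live in a direct image sheaf which exists over the whole of $Y$, and $T$ is used only to *test* which functions are linear forms.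

## 5. The compact manifolds $X$, $T$ and $\widehat W$

**Step 1. Spreading out.** *This step replaces $V$ by a family over honest complex points.* If $V$ contains $m$ linearly independent vectors, then $\mathcal C^m$ embeds definably in $V$, so $m=RM(\mathcal C^m)\le RM(V)<\infty$. So $V$ is finite-dimensional. Let $n=\dim V$. For $n=0$ take $\mathcal F=0$; from now on $n\ge1$.

The set $V$ and its operations are defined by formulas in $b$. That these define a $\mathcal C$-vector space with a basis of $n$ elements is expressed by a formula in $b$. By (C0) there are a product of sorts $S$ with compactification $\overline S$, a definable $\mathcal V\subset Y\times S$ with $\mathcal V_b=V$, definable operations on $\mathcal V$ over $Y$ specializing at $b$ to those of $V$, and a nonempty Zariski open $U\subset Y$, such that $\mathcal V_y$ is an $n$-dimensional $\mathbb C$-vector space for all $y\in U$.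

From now on we work in $\mathcal M$; points are complex points. *It suffices to find a coherent $\mathcal F$ on $Y$, a nonempty Zariski open $U_2\subset U$ and a definable map $\Phi:\mathcal V|_{U_2}\to L(\mathcal F)|_{U_2}$ over $U_2$ that is a $\mathbb C$-linear isomorphism on each fibre.* That it is so is a first-order statement, hence true in $\overline{\mathcal M}$. As $b\in U_2$, the map $\Phi_b:V\to L(\mathcal F)_b$ is then as required.

For $y\in U$ the space $\mathcal V_y$ is in definable bijection with $\mathbb C^n$, so $\dim\mathcal V_y=n$ by (C1).

**Step 2. Smooth compact models.** *This step builds $X$ (vectors), $T$ (bases), and a manifold $\widehat W$ on which $F(x,t)=t(x)$ becomes a holomorphic map to $\mathbb P^n$.*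

*The space $X$.* Write $\mathcal V|_U=\bigcup(A_i\setminus B_i)$ in $Y\times\overline S$. For general $y$ the $A_i$ that do not map onto $Y$ have empty fibre. For those that do, $(A_i)_y$ has pure dimension $\dim A_i-\dim Y$, and $(B_i)_y$ is nowhere dense in it by (C2). So $n=\dim\mathcal V_y$ is the maximum of $\dim A_i-\dim Y$ over the $A_i$ mapping onto $Y$, and some such $A_i$ has dimension $n+\dim Y$. Let $X\to A_i$ be a resolution and $\pi:X\to Y$ the induced surjection; $X$ is a connected compact manifold. Let $X^\circ\subset X$ be the preimage of $(A_i)_{reg}\setminus B_i$. It is dense Zariski open, and $X\to A_i$ restricts to a definable injection $\iota:X^\circ\to\mathcal V$ over $Y$. We often write $x$ for $\iota(x)$.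

The space $X$ sees only general vectors. In the line of Section 2 with displaced zero vector (times $Y$) one gets $X=Y\times\mathbb P^1$ (for smooth $Y$) and $X^\circ=Y\times\mathbb C^*$; the zero vector is not in $X^\circ$. Statement (5.1) below repairs this.

*The space $T$.* Let $\mathcal T\subset Y\times S^n$ be the definable set of $(y,e_1,\dots,e_n)$ with $y\in U$ and $e_1,\dots,e_n$ a basis of $\mathcal V_y$. We regard $t\in\mathcal T$ as the linear isomorphism $t:\mathcal V_y\to\mathbb C^n$ that gives coordinates. Since $\mathcal T\to U$ is onto, one of the pieces of $\mathcal T$ gives an irreducible closed $A'$ mapping onto $Y$ and a proper closed $B'\subset A'$ with $A'\setminus B'\subset\mathcal T$. Let $T\to A'$ be a resolution, $\tau:T\to Y$ the surjection, and $T^\circ\subset T$ the dense Zariski open preimage of $A'_{reg}\setminus B'$.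

Choose a nonempty Zariski open $U'\subset U\cap Y_{reg}$ over which $\pi$ and $\tau$ are submersions. For $y\in U'$, $X_y$ is a nonempty compact manifold of pure dimension $n$.

**(5.1)** *If $y\in U'$ and $R\subset X_y\cap X^\circ$ is Zariski open and dense in $X_y$, then $R+R=\mathcal V_y$. In particular $R$ spans $\mathcal V_y$.*

Choose a definable linear bijection $\mathcal V_y\cong\mathbb C^n$. The image of $R$ in $\mathbb C^n$ is constructible, algebraically so by Chow, and has dimension $n$ by (C1), since $\iota$ is injective and $\dim R=n$. So it contains a nonempty Zariski open $O\subset\mathbb C^n$. For $v\in\mathbb C^n$ the nonempty Zariski open sets $O$ and $v-O$ meet, so $v\in O+O$.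

*The space $W$.* Put $W^\circ=X_{U'}\times_{U'}T_{U'}$, where the subscript means the part over $U'$. It is a manifold of pure dimension $n+\dim T$ and Zariski open in $X\times_YT$. Let $W$ be its closure in $X\times_YT$. This is a compact analytic set and equals $W^\circ$ over $U'$. The projections $W^\circ\to X_{U'}$ and $W^\circ\to T_{U'}$ are base changes of submersions, hence submersions, hence open. So preimages in $W^\circ$ of closed nowhere dense sets are nowhere dense. Also every component of $W$ contains a nonempty open subset of $W^\circ$, so its closed analytic images in $X$ and in $T$ contain nonempty open sets and are all of $X$ and of $T$. Hence $W^\circ\cap(X^\circ\times T^\circ)$ is Zariski open and dense in $W$, and on it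
$$F(x,t)=t(\iota(x))\in\mathbb C^n\subset\mathbb P^n$$
is a definable map. Let $W^1\subset W^\circ\cap(X^\circ\times T^\circ)$ be as in (C3).

*The space $\widehat W$.* Let $\widehat W$ be a resolution of the closure of the graph of $F|_{W^1}$ in $W\times\mathbb P^n$. We have holomorphic maps
$$q_X:\widehat W\to X,\qquad q_T:\widehat W\to T,\qquad \widehat F:\widehat W\to\mathbb P^n,\qquad q=\pi q_X=\tau q_T:\widehat W\to Y .$$
Over $W^1$ the closure of the graph is a graph over a manifold, so it is regular there. Hence $\widehat W\to W$ is an isomorphism over $W^1$, with dense Zariski open preimage $\widehat W^1\cong W^1$, on which $\widehat F=F$. Every component of $\widehat W$ maps onto a component of $W$, hence onto $X$ and onto $T$. So (C4) applies to $q_X$ and $q_T$.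

*Good bases.* For $t\in\tau^{-1}(U')$ the fibre of $W\to T$ over $t$ is $X_{\tau(t)}$. By (C2), applied to $W\setminus W^1\subset W\to T$ and to $\widehat W\setminus\widehat W^1\subset\widehat W\to T$, there is a dense Zariski open $T^1\subset T^\circ\cap\tau^{-1}(U')$ such that for $t\in T^1$, $y=\tau(t)$:

* $W^1_t:=\{x\in X_y:(x,t)\in W^1\}$ is Zariski open and dense in $X_y$;
* $\widehat W^1\cap\widehat W_t$ is dense in $\widehat W_t:=q_T^{-1}(t)$.

## 6. The pole set of $F$ splits

**Step 3. Bounding the poles.** *This step shows that the poles of $F$ lie over a proper subset $D$ of $X$ and a proper subset $T'$ of $T$, with bounded order.* Let $H_\infty=\mathbb P^n\setminus\mathbb C^n$ and $P=\widehat F^{-1}(H_\infty)$. This is a closed analytic set. It is nowhere dense because it misses $\widehat W^1$. It has finitely many irreducible components $P_j$. To compare different $t$ we describe poles by unboundedness. For $t\in T^1$, $y=\tau(t)$, let $\mathrm{Pol}_t$ be the set of $x\in X_y$ such that $F(\cdot,t)$ is unbounded on $N\cap W^1_t$ for every neighborhood $N$ of $x$ in $X_y$.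

**(6.1)** *$q_X(P\cap\widehat W_t)=\mathrm{Pol}_t$ for $t\in T^1$.*

Let $w\in P\cap\widehat W_t$. Choose $w_m\in\widehat W^1\cap\widehat W_t$ with $w_m\to w$. Then $F(q_X(w_m),t)=\widehat F(w_m)$ tends to a point of $H_\infty$, so its norm tends to infinity, while $q_X(w_m)\in W_t^1$ tends to $q_X(w)$. So $q_X(w)\in\mathrm{Pol}_t$. Conversely let $x\in\mathrm{Pol}_t$ and take $x_m\in W^1_t$ with $x_m\to x$ and $|F(x_m,t)|\to\infty$. The points of $\widehat W^1$ over $(x_m,t)$ have a limit point $w\in\widehat W_t$ by compactness; $\widehat F(w)\in H_\infty$ and $q_X(w)=x$.

**(6.2)** *If $t,t'\in T^1$ lie over the same $y$, then $\mathrm{Pol}_t=\mathrm{Pol}_{t'}=:\mathrm{Pol}_y$, and this set is nowhere dense in $X_y$.*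

There is $g\in GL_n(\mathbb C)$ with $t'=gt$, so $F(\cdot,t')=gF(\cdot,t)$ on $W^1_t\cap W^1_{t'}$. Let $N\subset X_y$ be open. As $F(\cdot,t)$ is continuous on $W^1_t$, its boundedness on $N\cap W_t^1$ can be tested on the dense subset $N\cap W^1_t\cap W^1_{t'}$; likewise for $t'$. On this set the two functions differ by $g$, and boundedness is invariant under $g$. Finally $\mathrm{Pol}_t$ misses $W^1_t$, where $F(\cdot,t)$ is continuous, and $W^1_t$ is open and dense in $X_y$.

**(6.3)** *If $q_T(P_j)=T$, then $q_X(P_j)\ne X$.*

Suppose also $q_X(P_j)=X$. The set $P_j\cap q_T^{-1}(T^1)$ is nonempty and Zariski open in the irreducible $P_j$, hence dense. Its image in $X$ is constructible and dense, and contains a nonempty Zariski open $O\subset X$. Pick $x\in O$ and $y=\pi(x)$; then $y\in\tau(T^1)\subset U'$. Each $x'\in O\cap X_y$ is $q_X(w)$ with $w\in P$ and $q_T(w)\in T^1$ over $y$, so $x'\in\mathrm{Pol}_y$ by (6.1) and (6.2). So the nonempty open subset $O\cap X_y$ of $X_y$ lies in a nowhere dense set, a contradiction.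

Let $D\subsetneq X$ be the union of the $q_X(P_j)$ with $q_T(P_j)=T$, and let $T'\subsetneq T$ be the union of the other $q_T(P_j)$. Both are closed analytic and
$$P\subset q_X^{-1}(D)\cup q_T^{-1}(T').\tag{6.4}$$

*Order of the poles.* Let $\mathcal I_D,\mathcal I_{T'}$ be the ideal sheaves and $\mathcal J\subset\mathcal O_{\widehat W}$ the ideal generated by the pullback under $\widehat F$ of the ideal of $H_\infty$. In homogeneous coordinates $z_0,\dots,z_n$ with $H_\infty=\{z_0=0\}$, $\mathcal J$ is locally generated by the pullback of one function $z_0/z_j$. It is invertible since $P$ is nowhere dense, and its zero set is $P$. The components $\widehat F_i=z_i/z_0$ are meromorphic functions on $\widehat W$ and $\mathcal J\widehat F_i\subset\mathcal O_{\widehat W}$, because $(z_0/z_j)(z_i/z_0)=z_i/z_j$. By (6.4) the finitely many local generators of $\mathcal I_D\mathcal I_{T'}\mathcal O_{\widehat W}$ vanish on $P$. By the Nullstellensatz a power of this ideal lies locally in $\mathcal J$, and by compactness one exponent $k$ works everywhere. So $\mathcal I_D^k\mathcal I_{T'}^k\mathcal O_{\widehat W}\subset\mathcal J$ and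
$$\mathcal I_D^k\,\mathcal I_{T'}^k\,\widehat F_i\subset\mathcal O_{\widehat W}\qquad(i=1,\dots,n).\tag{6.5}$$

*The extension $F^e$.* We now return from $\widehat W$ to $W^\circ$, where evaluation at points is easy. The map $\widehat W\to W$ is proper, $W^\circ$ is a manifold, and $W^\circ\setminus W^1$ is nowhere dense analytic. Over $W^\circ\cap\big((X\setminus D)\times(T\setminus T')\big)$ the map $\widehat F$ has values in $\mathbb C^n$ by (6.4). Over a compact neighborhood of a point of this set $\widehat F$ is bounded, as the preimage is compact. So $F|_{W^1}$ is locally bounded there, and by Riemann it extends to a holomorphic map $F^e$ on this set. Similarly, let $\alpha$ be a section of $\mathcal I_D^k$ over an open $\Omega\subset X$. Off $q_T^{-1}(T')$ the ideal $\mathcal I_{T'}^k\mathcal O_{\widehat W}$ is everything, so by (6.5) $(\alpha\circ q_X)\widehat F_i$ is holomorphic over $\Omega\times(T\setminus T')$. By the same argument *$\alpha(x)F^e_i(x,t)$ extends holomorphically to $W^\circ\cap(\Omega\times(T\setminus T'))$.*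

*Very good bases.* By (C2) there is a proper closed $Y_1\subset Y$ such that $D_y$ is nowhere dense in $X_y$ for $y\in U'\setminus Y_1$. Put
$$T^2=T^1\setminus\big(T'\cup\tau^{-1}(Y_1)\big),$$
dense Zariski open in $T$, and $R_t=W^1_t\setminus D$ for $t\in T^2$. Then $R_t$ is Zariski open and dense in $X_{\tau(t)}$, contained in $X^\circ$, and $F^e(x,t)=t(x)$ for $x\in R_t$. Moreover $F^e(\cdot,t)$ is holomorphic on $X_{\tau(t)}\setminus D$.

**(6.6)** *For $t\in T^2$: $R_t+R_t=\mathcal V_{\tau(t)}$, and $\{F^e(x,t):x\in R_t\}$ spans $\mathbb C^n$. Hence $F_1^e(\cdot,t),\dots,F^e_n(\cdot,t)$ are linearly independent on $X_{\tau(t)}\setminus D$.* The first claim is (5.1). The second follows by applying the isomorphism $t$. A linear relation among the $F_i^e(\cdot,t)$ would put the spanning set in a hyperplane.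

**(6.7)** *If $t,t'\in T^2$ lie over the same $y$, there is a unique $g\in GL_n(\mathbb C)$ with $F^e(\cdot,t')=g\,F^e(\cdot,t)$ on $X_y\setminus D$.* The $g$ with $t'=gt$ works on the dense subset $R_t\cap R_{t'}$, hence on $X_y\setminus D$ by continuity. Uniqueness follows from (6.6).

The set $\tau(T^2)$ is constructible and dense in $Y$. Let $U_2\subset\tau(T^2)$ be a nonempty Zariski open subset of $Y$. Then $U_2\subset U'\setminus Y_1$.

## 7. A coherent sheaf on $Y$ cut out by linearity

**Step 4. The sheaf $\mathcal F$.** *This step defines, over all of $Y$, a coherent sheaf of functions on $X$ with poles along $D$ that are, for general $t$, linear combinations of the coordinates $F_i(\cdot,t)$.*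

*Functions with bounded poles.* Let $\mathcal M_X,\mathcal M_{\widehat W}$ be the sheaves of meromorphic functions, and put
$$\mathcal E=\{f\in\mathcal M_X: f\,\mathcal I_D^k\subset\mathcal O_X\},\qquad \mathcal H=\{h\in\mathcal M_{\widehat W}:h\,\mathcal I_D^k\mathcal I_{T'}^k\subset\mathcal O_{\widehat W}\}.$$
Both are coherent, for the following reason. Let $\mathcal I$ be a coherent ideal with nonzero stalks on a manifold. If $\varphi:\mathcal I_x\to\mathcal O_x$ is linear and $\alpha,\beta\in\mathcal I_x$ are nonzero, then $\beta\varphi(\alpha)=\varphi(\alpha\beta)=\alpha\varphi(\beta)$. So $\varphi$ is multiplication by the fraction $\varphi(\alpha)/\alpha$, which is independent of $\alpha$. Thus $\{f:f\mathcal I\subset\mathcal O\}\cong\mathcal Hom(\mathcal I,\mathcal O)$, which is coherent. The ideal $\mathcal I_D^k$ has nonzero stalks since $D$ is nowhere dense in $X$, and $\mathcal I_D^k\mathcal I_{T'}^k\mathcal O_{\widehat W}$ does by (C4).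

Sections of $\mathcal E$ are holomorphic off $D$. By (6.5), $\widehat F_i\in\Gamma(\widehat W,\mathcal H)$.

*Pullback.* For a local section $f$ of $\mathcal E$ choose locally a nonzero $\alpha$ in $\mathcal I_D^k$ and put $f\circ q_X:=((\alpha f)\circ q_X)/(\alpha\circ q_X)$, which makes sense because $\alpha\circ q_X$ is a non-zero-divisor by (C4). It does not depend on $\alpha$: off $q_X^{-1}(D)$, which is nowhere dense, it is the actual composite. Since $(\alpha\circ q_X)(f\circ q_X)=(\alpha f)\circ q_X$ is holomorphic for every $\alpha\in\mathcal I_D^k$, pullback maps $\mathcal E$ into $\mathcal H$.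

*Direct images.* By Grauert, $\mathcal A:=\pi_*\mathcal E$ is coherent on $Y$ and $\mathcal B:=q_{T*}\mathcal H$ is coherent on $T$. Let $\mathcal B_1\subset\mathcal B$ be the image of $\mathcal O_T^n\to\mathcal B$, $(h_i)\mapsto\sum h_i\widehat F_i$, and let $\mathcal R=\mathcal B/\mathcal B_1$. Pullback gives an $\mathcal O_Y$-linear map $\mathcal A\to q_*\mathcal H=\tau_*\mathcal B$. Being a linear form should mean that $a\circ q_X$ lies in $\mathcal B_1$.

*Why not simply the kernel of $\mathcal A\to\tau_*\mathcal R$?* Take the model case: $\mathcal E$ consists of functions with at most a simple pole at $x=\infty$, so $\mathcal A=\mathcal O_Y\oplus\mathcal O_Yx$, and $\mathcal B_1$ is generated by $x/e$. The function $x$ is linear, but $x=e\cdot(x/e)$, and the coefficient $e$ is not holomorphic near $e=\infty$. For $a=c_0+c_1x$, the condition $a\circ q_X\in\mathcal B_1$ near a general $e$ forces $c_0=0$, and near $e=\infty$ it then forces $c_1=0$. So this kernel is $0$. The condition must be imposed only for general $t$, which means killing the torsion of $\mathcal R$.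

*Definition.* With $\mathcal R^\vee=\mathcal Hom(\mathcal R,\mathcal O_T)$, put
$$\mathcal F=\ker\big(\mathcal A\to\tau_*\mathcal B\to\tau_*\mathcal R\to\tau_*(\mathcal R^{\vee\vee})\big).$$
It is coherent, because $\tau_*(\mathcal R^{\vee\vee})$ is coherent by Grauert and a kernel of a map of coherent sheaves is coherent.

A section $s$ of $\mathcal R$ that vanishes on a dense open subset of its domain maps to $0$ in $\mathcal R^{\vee\vee}$: for local $\varphi\in\mathcal R^\vee$ the holomorphic function $\varphi(s)$ vanishes on a dense set. Conversely, if $s\mapsto0$ then $s=0$ on the dense Zariski open set $T^{lf}\subset T$ where $\mathcal R$ is locally free, since there $\mathcal R=\mathcal R^{\vee\vee}$. Hence for open $N\subset Y$ and $a\in\mathcal A(N)$: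

**(7.1)** *If $a\circ q_X\in\mathcal B_1$ over a dense open subset of $\tau^{-1}(N)$, then $a\in\mathcal F(N)$. If $a\in\mathcal F(N)$, then $a\circ q_X\in\mathcal B_1$ over $\tau^{-1}(N)\cap T^{lf}$.*

In the model case (7.1) gives $\mathcal F=\mathcal O_Y\,x$: the condition near general $e$ is $c_0=0$ and nothing else.

## 8. The coordinate functions form a local basis

**Step 5. $\mathcal F$ is locally free of rank $n$ on $U_2$.** *This step shows that near each $y_0\in U_2$ the coordinates with respect to one analytic choice of basis form a basis of $\mathcal F$.* Let $y_0\in U_2$ and $t_0\in T^2$ with $\tau(t_0)=y_0$. As $\tau$ is a submersion at $t_0$, there are a neighborhood $N\subset U_2$ of $y_0$ and a holomorphic section $\sigma:N\to T^2$ of $\tau$ with $\sigma(y_0)=t_0$. Put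
$$f_i(x)=F_i^e\big(x,\sigma(\pi(x))\big),\qquad x\in\pi^{-1}(N)\setminus D .$$
The section $\sigma$ avoids $T'$. So for a local section $\alpha$ of $\mathcal I_D^k$ over $\Omega$ we may restrict the holomorphic extension of $\alpha F_i^e$ from Step 3 to the submanifold $\{(x,\sigma(\pi(x)))\}$ of $W^\circ$. Thus $\alpha f_i$ extends holomorphically across $D$, and $f_i\in\mathcal A(N)$.

By (6.6) pick $x_1,\dots,x_n\in R_{t_0}$ with $\det(f_i(x_j))\ne0$, and local holomorphic sections $\xi_j$ of $\pi$ through $x_j$. Shrink $N$ so that the $\xi_j$ are defined on $N$, avoid $D$, and $M(y)=(f_i(\xi_j(y)))_{i,j}$ is invertible on $N$.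

**(8.1)** *$f_i\in\mathcal F(N)$.*

Let $t_1\in\tau^{-1}(N)\cap T^2$. By (6.7), for $t\in T^2$ near $t_1$ there is $g(t)\in GL_n(\mathbb C)$ with $F^e(x,\sigma(\tau t))=g(t)F^e(x,t)$ for all $x\in X_{\tau(t)}\setminus D$. The map $g$ is holomorphic near $t_1$. To see this, use (6.6) to choose local sections $\eta_j$ of $\pi$ near $\tau(t_1)$, avoiding $D$, such that the vectors $F^e(\eta_j(\tau t_1),t_1)$, $j=1,\dots,n$, form a basis of $\mathbb C^n$. With columns indexed by $j$,
$$g(t)=\big[F^e(\eta_j(\tau t),\sigma(\tau t))\big]_j\;\big[F^e(\eta_j(\tau t),t)\big]_j^{-1}.$$
Now let $w\in\widehat W^1\setminus q_X^{-1}(D)$ lie over $(x,t)$ with $t$ near $t_1$. Then $f_i(x)=F^e_i(x,\sigma(\tau t))=\sum_jg_{ij}(t)F^e_j(x,t)=\sum_jg_{ij}(t)\widehat F_j(w)$. Such $w$ form a dense open set over a neighborhood of $t_1$. So $f_i\circ q_X=\sum_jg_{ij}(q_T)\widehat F_j$ as meromorphic functions there, and $f_i\circ q_X\in\mathcal B_1$ near $t_1$. This holds over the dense open subset $\tau^{-1}(N)\cap T^2$ of $\tau^{-1}(N)$; apply (7.1).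

**(8.2)** *$f_1,\dots,f_n$ is a basis of $\mathcal F|_N$.*

*Independence.* If $\sum c_if_i=0$ with $c_i$ holomorphic on an open subset of $N$, then for each $y$ in it $\sum c_i(y)F^e_i(\cdot,\sigma(y))=0$ on $X_y\setminus D$, so all $c_i(y)=0$ by (6.6).

*Generation.* Let $N'\subset N$ be open and $a\in\mathcal F(N')$. Put $T^*=\tau^{-1}(N')\cap T^{lf}\cap T^2$. By (7.1), near any $t_1\in T^*$ we have $a\circ q_X=\sum h_i(q_T)\widehat F_i$ with $h_i$ holomorphic. For $t$ near $t_1$ and $x\in R_t$ both sides are holomorphic near the point of $\widehat W^1$ over $(x,t)$, so $a(x)=\sum h_i(t)F^e_i(x,t)$. By density of $R_t$ and continuity this holds for all $x\in X_{\tau(t)}\setminus D$. By (6.7), $F^e(\cdot,t)$ is a constant matrix times $F^e(\cdot,\sigma(\tau t))$. So *for every $y\in\tau(T^*)$, $a|_{X_y\setminus D}$ is a linear combination of the $f_i|_{X_y\setminus D}$.*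

The coefficients are found by evaluating at the $\xi_j(y)$. Put
$$c(y)=\big(a(\xi_j(y))\big)_j\,M(y)^{-1}\quad\text{(row vector)},$$
holomorphic on $N'$. Then $a=\sum c_i(y)f_i$ on $X_y\setminus D$ for all $y\in\tau(T^*)$. Since $T^*$ is dense in $\tau^{-1}(N')$ and $\tau$ is onto, $\tau(T^*)$ is dense in $N'$. As $\pi$ is open over $U'$, $\pi^{-1}(\tau(T^*))$ is dense in $\pi^{-1}(N')$. So $a=\sum(c_i\circ\pi)f_i$ on a dense subset of $\pi^{-1}(N')\setminus D$, hence everywhere.

## 9. Evaluation is the isomorphism

**Step 6. Construction and definability of $\Phi$.** *This step identifies $\mathcal V_y$ with $L(\mathcal F)_y$ by sending a vector $x$ to "evaluate at $x$", and shows that the identification is definable, although Step 5 used analytic choices.* For $y\in U_2$ and $x\in X_y\setminus D$ let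
$$\operatorname{ev}(x)\in L(\mathcal F)_y=\operatorname{Hom}_{\mathbb C}(\mathcal F(y),\mathbb C),\qquad \operatorname{ev}(x)(a)=a(x).$$
It is well defined, since sections of $\mathcal E$ are holomorphic off $D$ and $(ha)(x)=h(y)a(x)$ for $h\in\mathcal O_{Y,y}$.

*Definition of $\Phi$.* Given $y\in U_2$, choose $t_0\in T^2$ over $y$, and $\sigma$ and $f_i$ as in Step 5 with $y_0=y$. By (8.2) the $f_i$ give a basis of $\mathcal F(y)$, hence an isomorphism $\epsilon:L(\mathcal F)_y\to\mathbb C^n$, $\ell\mapsto(\ell(f_i))_i$. Put
$$\Phi_y=\epsilon^{-1}\circ t_0:\mathcal V_y\to L(\mathcal F)_y,$$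
a $\mathbb C$-linear isomorphism. For $x\in R_{t_0}$ we have $\epsilon(\operatorname{ev}(x))=(f_i(x))_i=F^e(x,t_0)=t_0(x)$, that is, $\Phi_y(x)=\operatorname{ev}(x)$. For another choice $t_0'$ (and $\sigma'$) both isomorphisms agree with $\operatorname{ev}$ on $R_{t_0}\cap R_{t_0'}$, which is Zariski open and dense in $X_y$ and so spans $\mathcal V_y$ by (5.1). So $\Phi_y$ does not depend on the choices, and
$$\Phi_y=\operatorname{ev}\ \text{ on } R_t\quad\text{for every }t\in T^2\text{ over }y.\tag{9.1}$$

*$\operatorname{ev}$ is definable.* Let $Q\subset X\times_Y\overline{L(\mathcal F)}$ be the set of $(x,[\ell:s])$ with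
$$\alpha(x)\,\ell(a)=s\,(\alpha a)(x)\qquad\text{for all }\alpha\in\mathcal I^k_{D,x},\ a\in\mathcal F_{\pi(x)};$$
here $\alpha a\in\mathcal O_{X,x}$ because $a$ is a section of $\mathcal E$. Locally $\mathcal I_D^k$ has finitely many generators $\alpha_i$, and $\mathcal F$ has finitely many generators $a_1,\dots,a_r$, which embed $\overline{L(\mathcal F)}$ locally over $Y$ in $Y\times\mathbb P(\mathbb C^r\oplus\mathbb C)$ by $[\ell:s]\mapsto[(\ell(a_j))_j:s]$. If $\alpha=\sum u_i\alpha_i$ and $a=\sum v_ja_j$, both sides expand with the same factors $u_i(x)v_j(\pi(x))$. So the conditions are equivalent to the finitely many equations $\alpha_i(x)\ell(a_j)=s\,(\alpha_ia_j)(x)$, which are analytic and homogeneous in $[\ell:s]$. Hence $Q$ is closed analytic. If $x\notin D$, some $\alpha(x)\ne0$, and the condition says $\ell(a)=s\,a(x)$ for all $a$. Then $s\ne0$, since otherwise $\ell=0$ too, and $[\ell:s]=[\operatorname{ev}(x):1]$. So over $X_{U_2}\setminus D$ the set $Q$ is the graph of $\operatorname{ev}$, and $\operatorname{ev}$ is definable in $\mathcal M$.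

*$\Phi$ is definable.* Let $R\subset X_{U_2}\setminus D$ be the image in $X$ of $\{(x,t)\in W^1:x\notin D,\ t\in T^2,\ \pi(x)\in U_2\}$. It is definable, and $R_y=R\cap X_y$ is the union of the $R_t$ with $t\in T^2$ over $y$; there is at least one such $t$ because $U_2\subset\tau(T^2)$. By (6.6), $R_y+R_y=\mathcal V_y$, and by (9.1) $\Phi=\operatorname{ev}$ on $R$. Since $\Phi_y$ is additive, for $v\in\mathcal V_y$ we have: $\Phi(v)=\ell$ if and only if there are $x_1,x_2\in R_y$ with
$$\iota(x_1)+\iota(x_2)=v\quad\text{and}\quad\operatorname{ev}(x_1)+\operatorname{ev}(x_2)=\ell .$$
So $\Phi:\mathcal V|_{U_2}\to L(\mathcal F)|_{U_2}$ is definable in $\mathcal M$ and fibrewise a $\mathbb C$-linear isomorphism. By Step 1, $\Phi_b:V\to L(\mathcal F)_b$ is a $b$-definable $\mathcal C$-linear isomorphism. This proves Theorem 1. $\blacksquare$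

In the model case $\mathcal F=\mathcal O_Yx$, $L(\mathcal F)=Y\times\mathbb C$ by $\ell\mapsto\ell(x)$, and $\Phi$ is the identity of $Y\times\mathbb C$.

## 10. Duality between coherent sheaves modulo torsion and definable vector spaces

Let $\mathrm{Vect}_b$ be the abelian category of $b$-definable $\mathcal C$-vector spaces and $b$-definable linear maps; quotients exist by elimination of imaginaries. Let $\mathrm{Coh}(Y)$ be the category of coherent $\mathcal O_Y$-modules and $\mathrm{Tors}(Y)$ the Serre subcategory of sheaves with support $\ne Y$. Recall that in the quotient category $\mathrm{Coh}(Y)/\mathrm{Tors}(Y)$ the objects of $\mathrm{Tors}(Y)$, and only these, become zero; morphisms with kernel and cokernel in $\mathrm{Tors}(Y)$ become invertible; and an exact functor that kills $\mathrm{Tors}(Y)$ factors through an exact functor on the quotient. For example, the inclusion of the ideal sheaf of a point in $\mathcal O_Y$, with $\dim Y>0$, becomes invertible.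

Put $\Lambda(\mathcal F)=L(\mathcal F)_b$. A morphism $\varphi:\mathcal G\to\mathcal F$ induces $\Lambda(\varphi):L(\mathcal F)_b\to L(\mathcal G)_b$, $\ell\mapsto\ell\circ\varphi$. It is definable: its graph is the trace of the closed analytic set in $\overline{L(\mathcal F)}\times_Y\overline{L(\mathcal G)}$ given by $s'\,\ell(\varphi(g))=s\,\ell'(g)$ for $g\in\mathcal G$.

**Theorem 2.**

1. $\Lambda$ induces an equivalence $\big(\mathrm{Coh}(Y)/\mathrm{Tors}(Y)\big)^{op}\simeq\mathrm{Vect}_b$.
2. $L(\mathcal F)_b\cong L(\mathcal G)_b$ $b$-definably if and only if there are a coherent sheaf $\mathcal Q$ and morphisms $\mathcal F\to\mathcal Q\leftarrow\mathcal G$, both isomorphisms over a nonempty Zariski open subset of $Y$. The $b$-definable subspaces of $L(\mathcal F)_b$ are exactly the $L(\mathcal Q)_b$ for coherent quotients $\mathcal F\to\mathcal Q$.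
3. For every $V\in\mathrm{Vect}_b$ there are a compact manifold $Y'$, a modification $\mu:Y'\to Y$ and a holomorphic vector bundle $E'\to Y'$ such that, for the unique $b'\in Y'(\overline{\mathcal M})$ with $\mu(b')=b$ (so $b'$ and $b$ are interdefinable), $V$ is $b$-definably isomorphic to $E'_{b'}$.
4. For any parameter set $A\subset\overline{\mathcal M}$, every $A$-definable $\mathcal C$-vector space is of the form $L_b$, up to $b$-definable isomorphism, with $b$ a finite tuple from $A$ and $L$ a linear space over the closure of $\operatorname{loc}(b)$ in the product of the compactifications. Every $b$-definable torsor under $GL_n(\mathcal C)$ is $b$-definably isomorphic to the torsor of bases of some $L_b$.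

The proof needs one geometric construction, used for fullness and for subspaces.

**The relative Grassmannian.** For $\mathcal S$ coherent on $Y$ and $m\ge1$ let $G\to Y$ be the space of $m$-dimensional subspaces of fibres of $L(\mathcal S)$. For a local presentation $\mathcal O^p\to\mathcal O^r\to\mathcal S\to0$ over $N\subset Y$ we have $L(\mathcal S)|_N\subset N\times\mathbb C^r$, cut out by the transposed matrix, and $G|_N$ is the closed analytic set $\{(y,\Pi):\Pi\subset L(\mathcal S)_y\}\subset N\times Gr_m(\mathbb C^r)$ with reduced structure. For two presentations, writing each system of generators in terms of the other gives holomorphic bundle maps between $N\times\mathbb C^r$ and $N\times\mathbb C^{r'}$ that restrict to mutually inverse identifications of $L(\mathcal S)$. Each acts holomorphically on the open set of subspaces on which it is injective, and this set contains all $\Pi\subset L(\mathcal S)_y$. So the local pieces glue to a compact space $G$. The incidence relation $\{(\Pi,\ell):\ell\in\Pi\}$ is definable, being the trace of the closed analytic set $\{(\Pi,[\ell:s]):[\ell:s]\in\mathbb P(\Pi\oplus\mathbb C)\}$.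

**Lemma 3.** Let $\Gamma\subset L(\mathcal S)_b$ be a $b$-definable subspace. There is a coherent quotient $\mathcal S\to\mathcal Q$ with $L(\mathcal Q)_b=\Gamma$ inside $L(\mathcal S)_b$.

**Proof of Lemma 3.** *The plan is to make $\Gamma$ a holomorphic subbundle over an open set, close up its projectivization, and divide $\mathcal S$ by the forms that vanish on the closure.* Let $m=\dim\Gamma$. If $m=0$ take $\mathcal Q=0$. Otherwise, by (C0), there are a nonempty Zariski open $U\subset Y$ over which $\mathcal S$ is locally free and a definable family of $m$-dimensional subspaces $\Gamma_y\subset L(\mathcal S)_y$, $y\in U$, that specializes to $\Gamma$ at $b$. The map $y\mapsto\Gamma_y\in G$ is definable: $\Pi=\Gamma_y$ if and only if $\Pi\in G_y$ and, for all $\ell\in L(\mathcal S)_y$, $\ell\in\Pi\Leftrightarrow\ell\in\Gamma_y$. By (C3) it is holomorphic on a nonempty Zariski open $U_1\subset U\cap Y_{reg}$. Thus $\Gamma|_{U_1}$ is a holomorphic subbundle of $L(\mathcal S)|_{U_1}$.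

Let $p:\mathbb P(\mathcal S)\to Y$ be the space of lines in fibres of $L(\mathcal S)$, with $\mathcal O(1)$ the dual of the tautological line bundle. A section $e$ of $\mathcal S$ gives on each line $[\ell]$ the linear form $\ell\mapsto\ell(e)$; this is a natural map $\mathcal S\to p_*\mathcal O(1)$. The set $\mathbb P(\Gamma|_{U_1})\subset\mathbb P(\mathcal S)$ is constructible, because the map $\ell\mapsto[\ell]$ off the zero section is definable, and it is closed over $U_1$. So its closure $Z$ is analytic and restricts to $\mathbb P(\Gamma|_{U_1})$ over $U_1$. Give $Z$ the reduced structure. Then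
$$\mathcal K=\ker\big(\mathcal S\to p_*(\mathcal O(1)|_Z)\big)$$
is coherent by Grauert. Over $U_1$ a section $e$ of $\mathcal S$ lies in $\mathcal K$ if and only if the linear form $e$ vanishes on all $\Gamma_y$. So there $\mathcal K$ is the annihilator subbundle of $\Gamma$, and $\mathcal Q=\mathcal S/\mathcal K$ is locally free with $L(\mathcal Q)_y=\Gamma_y$ for $y\in U_1$. Hence $L(\mathcal Q)_b=\Gamma$. $\square$

**Proof of Theorem 2(1).** *Exactness and faithfulness.* Given a short exact sequence of coherent sheaves, all three are locally free over a nonempty Zariski open set. There the sequence of fibres is exact, and so is its dual; transfer to $b$. So $\Lambda$ is an exact contravariant functor. We have $\Lambda(\mathcal F)=0$ if and only if $\mathcal F(y)=0$ for general $y$, if and only if $\mathcal F\in\mathrm{Tors}(Y)$. Hence $\Lambda$ factors through an exact functor on the quotient category that kills no nonzero object. Such a functor is faithful: if $\Lambda(f)=0$, then $\Lambda(\operatorname{im}f)$, which is the image of $\Lambda(f)$, is $0$, so $\operatorname{im}f=0$ and $f=0$.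

*Fullness.* Let $\lambda:\Lambda(\mathcal F)\to\Lambda(\mathcal G)$ be $b$-definable and linear, with graph $\Gamma\subset\Lambda(\mathcal F)\oplus\Lambda(\mathcal G)=\Lambda(\mathcal F\oplus\mathcal G)$. By Lemma 3, $\Gamma=\Lambda(\mathcal Q)$ for a quotient $(i,j):\mathcal F\oplus\mathcal G\to\mathcal Q$, where $\Lambda(i)$ and $\Lambda(j)$ are the projections of $\Gamma$ to $\Lambda(\mathcal F)$ and $\Lambda(\mathcal G)$. As $\Gamma$ is a graph, $\Lambda(i)$ is bijective. By exactness $\Lambda(\ker i)=\Lambda(\operatorname{coker}i)=0$, so $\ker i,\operatorname{coker}i\in\mathrm{Tors}(Y)$ and $i$ is invertible in the quotient category. Therefore $\lambda=\Lambda(j)\Lambda(i)^{-1}=\Lambda(i^{-1}j)$.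

*Essential surjectivity* is Theorem 1.

**Proof of Theorem 2(2).** If $\lambda$ is an isomorphism, then in the fullness argument $\Lambda(j)$ is bijective as well. So $i:\mathcal F\to\mathcal Q$ and $j:\mathcal G\to\mathcal Q$ have kernel and cokernel in $\mathrm{Tors}(Y)$, that is, both are isomorphisms over a nonempty Zariski open set. Conversely, morphisms that are isomorphisms over a nonempty Zariski open set, which contains $b$, induce isomorphisms $L(\mathcal F)_b\leftarrow L(\mathcal Q)_b\to L(\mathcal G)_b$. Every $b$-definable subspace has the stated form by Lemma 3; and for a quotient $\mathcal F\to\mathcal Q$ the map $\Lambda(\mathcal Q)\to\Lambda(\mathcal F)$ is injective by exactness, so $L(\mathcal Q)_b$ is a $b$-definable subspace.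

**Proof of Theorem 2(3).** *Here we replace the linear space by a vector bundle, at the price of modifying $Y$.* By Theorem 1 let $V\cong L(\mathcal F)_b$, and let $U\subset Y$ be nonempty Zariski open with $\mathcal F|_U$ locally free of rank $n$. If $n=0$, take for $Y'$ any resolution of $Y$ and $E'=0$. Otherwise let $G\to Y$ be the relative Grassmannian of $n$-dimensional subspaces of fibres of $L(\mathcal F)$. Over $U\cap Y_{reg}$ the fibre $L(\mathcal F)_y$ has dimension $n$, so $G$ is there the image of the holomorphic section $y\mapsto L(\mathcal F)_y$, and $G\to Y$ is an isomorphism over $U\cap Y_{reg}$. Let $Y_1\subset G$ be the closure of the part over $U\cap Y_{reg}$; it is irreducible and analytic. Let $Y'\to Y_1$ be a resolution, $\mu:Y'\to Y$ the composite, and $E'\subset Y'\times_YL(\mathcal F)$ the pullback of the tautological bundle. The part of $Y_1$ over $U\cap Y_{reg}$ is regular. So $\mu$ is an isomorphism over $U\cap Y_{reg}$, where $E'_{y'}=L(\mathcal F)_{\mu(y')}$. In particular there is exactly one $b'$ with $\mu(b')=b$, and it is interdefinable with $b$. The inclusion $E'\subset Y'\times_YL(\mathcal F)$ is definable, with closure $\mathbb P(E'\oplus\mathbb C)\subset Y'\times_Y\overline{L(\mathcal F)}$.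 So $E'_{b'}\cong L(\mathcal F)_b$ over $b$.

**Proof of Theorem 2(4).** An $A$-definable vector space, being given by finitely many formulas, is definable over a finite tuple $b$ from $A$. The smallest closed analytic set over $\mathcal M$ that contains $b$ in the product of the compactifications is irreducible and compact, and $b$ is generic in it. Apply Theorem 1.

Now let $B$ be a $b$-definable right torsor under $GL_n(\mathcal C)$. (A left torsor becomes a right one by $\beta g:=g^{-1}\beta$.) Put $V=(B\times\mathcal C^n)/GL_n(\mathcal C)$, where $(\beta g,c)\sim(\beta,gc)$. By elimination of imaginaries this is a $b$-definable set. For fixed $\beta$ the map $c\mapsto[\beta,c]$ is a bijection $\mathcal C^n\to V$, and changing $\beta$ to $\beta g$ changes it by the linear map $g$, since $[\beta g,c]=[\beta,gc]$. So $[\beta,c]+[\beta,c']=[\beta,c+c']$ and $\kappa[\beta,c]=[\beta,\kappa c]$ ($\kappa\in\mathcal C$) are well defined and make $V$ a $b$-definable $n$-dimensional $\mathcal C$-vector space. Let $e_1,\dots,e_n$ be the standard basis of $\mathcal C^n$. The map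
$$\beta\mapsto([\beta,e_1],\dots,[\beta,e_n])$$
goes from $B$ to the bases of $V$. It is $GL_n(\mathcal C)$-equivariant because $[\beta g,e_j]=[\beta,ge_j]=\sum_ig_{ij}[\beta,e_i]$, hence bijective, as both sides are torsors. It is $b$-definable. By Theorem 1, $V\cong L_b$ over $b$, and this isomorphism carries the bases of $V$ to the bases of $L_b$. $\blacksquare$
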